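# Multiplicities of ideals with a power inside a parameter ideal

## 1. The inequality $e(\mathfrak a)\ge\left(\frac{d}{d+N}\right)^d e(J)$

**Theorem A.** Let $k$ be a field of arbitrary characteristic, and let $(R,\mathfrak m)$ be a $d$-dimensional Noetherian ring, $d\ge 1$, which is either a local $k$-algebra with maximal ideal $\mathfrak m$, or a graded $k$-algebra $R=\bigoplus_{n\ge0}R_n$ with $R_0=k$ and $\mathfrak m=\bigoplus_{n>0}R_n$. Let $\mathfrak a$ and $J$ be $\mathfrak m$-primary ideals, where $J$ is generated by a system of parameters (homogeneous in the graded case). If $\mathfrak a^{N+1}\subseteq J$ for some integer $N\ge0$, then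
$$e(\mathfrak a)\ \ge\ \Big(\frac{d}{d+N}\Big)^d e(J).\tag{1}$$

The question whether (1) holds in this generality comes from Craig Huneke, Shunsuke Takagi and Kei-ichi Watanabe, "Multiplicity bounds in graded rings", arXiv:0912.3853 (2009). The answer was known to be yes when $R$ is a Cohen–Macaulay graded ring and $\mathfrak a$ is generated by a homogeneous system of parameters. Theorem A has no Cohen–Macaulay hypothesis.

Let us unpack the statement. Write $\ell$ for length. The multiplicity of an $\mathfrak m$-primary ideal $K$ is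
$$e(K)=\lim_{n\to\infty}\frac{d!\;\ell(R/K^n)}{n^d}.$$
A small ideal has large multiplicity. For instance $e\big((x^a,y^b)\big)=ab$ in $k[[x,y]]$. The hypothesis $\mathfrak a^{N+1}\subseteq J$ says that $\mathfrak a$ is not much larger than $J$, so $e(\mathfrak a)$ should not be much smaller than $e(J)$. The theorem makes this quantitative: $e(J)\le (1+N/d)^d\,e(\mathfrak a)$.

**Sharpness.** Let $R=k[[x_1,\dots,x_d]]$, $J=(x_1^t,\dots,x_d^t)$, $\mathfrak a=\mathfrak m$ and $N=d(t-1)$. A monomial of degree $d(t-1)+1$ has some exponent $\ge t$, so $\mathfrak m^{N+1}\subseteq J$. Here $e(\mathfrak a)=1$, $e(J)=t^d$ and $\left(\frac d{d+N}\right)^d=t^{-d}$, so (1) is an equality. Thus the constant is sharp whenever $d\mid N$.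

**What losing Cohen–Macaulayness means.** Let $R=k[[x^4,x^3y,xy^3,y^4]]$ and $J=(x^4,y^4)$. The monomials of $R$ outside $J$ are $1,\ x^3y,\ xy^3,\ x^6y^2,\ x^2y^6$, so $\ell(R/J)=5$. But $e(J)$ is the rank of $R$ over $k[[x^4,y^4]]$, which is $4$: the exponents fall into the four classes of $(0,0),(3,1),(1,3),(2,2)$ modulo $4$. So $e(J)$ cannot be read off from $R/J$, and the proof must use ranks instead. We return to this ring in Section 6.

**From graded to local.** In the graded case $\dim R_{\mathfrak m}=d$, and $R/\mathfrak a^n$, $R/J^n$ are supported at $\mathfrak m$. So multiplicities do not change on passing to $R_{\mathfrak m}$, a local $k$-algebra. From now on $R$ is local and contains a field.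

## 2. Facts about multiplicities and parameter ideals

Let $(R,\mathfrak m)$ be Noetherian local of dimension $d$, and let $I$ be $\mathfrak m$-primary. For a finite module $M$ put $e(I;M)=\lim d!\,\ell(M/I^nM)/n^d$, so $e(I)=e(I;R)$. We use the following textbook facts.

1. $e(I^n)=n^de(I)$, and $I\subseteq I'$ implies $e(I)\ge e(I')$.
2. Associativity: $e(I;R)=\sum_P\ell(R_P)\,e(I;R/P)$, over the primes $P$ with $\dim R/P=d$. If $R$ is a domain, $e(I;M)=\operatorname{rank}(M)\,e(I;R)$.
3. If $\mathfrak b\subseteq\mathfrak a$ and $\mathfrak b\mathfrak a^m=\mathfrak a^{m+1}$ for some $m$, then $\mathfrak b$ is called a *reduction* of $\mathfrak a$, and for $\mathfrak m$-primary ideals $e(\mathfrak b)=e(\mathfrak a)$. Example: in $k[[x,y]]$ the ideal $(x^2,y^2)$ is a reduction of $\mathfrak m^2$, since $(x^2,y^2)\mathfrak m^2=\mathfrak m^4$. If $R/\mathfrak m$ is infinite, every $\mathfrak m$-primary ideal has a reduction generated by $d$ elements.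
4. If $\mathfrak q=(u_1,\dots,u_d)$ is a parameter ideal, then $e(\mathfrak q)\le\ell(R/\mathfrak q)$. Lech's lemma (Matsumura, *Commutative Ring Theory*, Thm 14.12) gives $\ell\big(R/(u_1^n,\dots,u_d^n)\big)/n^d\to e(\mathfrak q)$.
5. If $R\to R'$ is a flat local map and $\mathfrak mR'$ is the maximal ideal of $R'$, then $\ell(R'/IR')=\ell(R/I)$, so multiplicities agree. This applies to the completion and to $R[X]_{\mathfrak mR[X]}$, which has infinite residue field.
6. A complete local ring that contains a field contains a *coefficient field*, a subfield mapping isomorphically onto the residue field. In $K[[x,y]]$ the subfield $K$ is one.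
7. A ring that is essentially of finite type over a complete local ring is *Nagata*. In particular, if $V$ is such a ring and a domain, the integral closure of $V$ in any finite extension field of $\operatorname{Frac}V$, separable or not, is a finite $V$-module. Example: for $V=k[[u]]$ in characteristic $p$ and $L=k((u^{1/p}))$, the integral closure is $k[[u^{1/p}]]$, free of rank $p$.

In characteristic $p>0$, $q$ always denotes a power $p^e$, and $J^{[q]}=(x^q:x\in J)$. If $J=(f_1,\dots,f_d)$ then $J^{[q]}=(f_1^q,\dots,f_d^q)$.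

## 3. Two bounds that lose a constant

From $\mathfrak a^{N+1}\subseteq J$ and fact 1,
$$e(J)\le e(\mathfrak a^{N+1})=(N+1)^de(\mathfrak a).\tag{2}$$
For $d=1$, or for $N=0$, this is exactly (1). For $d=2$, $N=2$ it gives the factor $9$, while (1) gives $4$.

In characteristic $p$ one can do better by using Frobenius. By fact 5 we may assume the residue field is infinite; let $\mathfrak b=(u_1,\dots,u_d)$ be a reduction of $\mathfrak a$. Then $\mathfrak b^{N+1}\subseteq J$. Let $u^\beta$ be a monomial of degree $(N+d)q$. Since $\lfloor\beta_i/q\rfloor\ge(\beta_i-q+1)/q$,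
$$\sum_i\Big\lfloor\frac{\beta_i}q\Big\rfloor\ \ge\ \frac{(N+d)q-dq+d}{q}=N+\frac dq>N .$$
So $u^\beta$ is a multiple of the $q$-th power of a monomial in the $u_i$ of degree at least $N+1$. Hence
$$\mathfrak b^{(N+d)q}\subseteq(\mathfrak b^{N+1})^{[q]}\subseteq J^{[q]}\qquad\text{for all }q.\tag{3}$$
The natural thing to do is to compare colengths: $\ell(R/J^{[q]})\le\ell(R/\mathfrak b^{(N+d)q})$. Divide by $q^d$. The left side tends to $e(J)$ by Lech's lemma, the right side to $(N+d)^de(\mathfrak b)/d!$. So
$$e(J)\le\frac{(N+d)^d}{d!}\,e(\mathfrak a).\tag{4}$$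
For $d=2$, $N=2$ this is $8$, still not $4$. The loss against (1) is always the factor $d^d/d!$.

Where does the loss occur? Take $R=k[[x_1,\dots,x_d]]$, $\mathfrak a=J=\mathfrak m$, $N=0$. Then (3) reads $\mathfrak m^{dq}\subseteq(x_1^q,\dots,x_d^q)$. In terms of exponents, the box $[0,q)^d$ sits inside the simplex $\{\sum x_i<dq\}$. The volume of the simplex is $d^d/d!$ times that of the box, and (4) throws this factor away. The inclusion (3) is good enough. What must be exploited is that the region cut out by powers of one ideal has a *convex complement*.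

## 4. Monomial ideals: a box under a convex boundary

Let $\mathfrak a$ be an $\mathfrak m$-primary monomial ideal of $k[[x_1,\dots,x_d]]$ and let $\Gamma\subseteq\mathbb R^d_{\ge0}$ be its Newton polyhedron, the convex hull of the exponents of monomials in $\mathfrak a$. It satisfies $\Gamma+\mathbb R_{\ge0}^d\subseteq\Gamma$, and $e(\mathfrak a)=d!\operatorname{vol}(\mathbb R^d_{\ge0}\setminus\Gamma)$.

**Warm-up.** Let $c>0$ be real and suppose $\mathfrak a^{\lceil cq\rceil}\subseteq(x_1^q,\dots,x_d^q)$ for infinitely many integers $q\ge1$. Then $e(\mathfrak a)\ge(d/c)^d$.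

*Proof.* Put $\kappa^*=(1/c,\dots,1/c)$. First, $\kappa^*$ is not interior to $\Gamma$. Otherwise $\Gamma$ has a point with all coordinates $<1/c$, so, after moving the weights slightly, there is a rational convex combination $\kappa'=\sum\lambda_j\alpha_j$ of exponents of $\mathfrak a$ with all $\kappa'_i<1/c$. Let $D$ be a common denominator of the $\lambda_j$ and $n$ the least multiple of $D$ with $n\ge cq$. Then $x^{n\kappa'}=\prod(x^{\alpha_j})^{n\lambda_j}\in\mathfrak a^n\subseteq\mathfrak a^{\lceil cq\rceil}$, while $n\kappa'_i\le(cq+D)\kappa'_i<q$ for $q\gg0$. So $x^{n\kappa'}\notin(x_1^q,\dots,x_d^q)$, a contradiction.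

By convexity there is $s\ne0$ in $\mathbb R^d$ with $s\cdot x\ge s\cdot\kappa^*$ on $\Gamma$. Since $\Gamma$ is stable under adding the orthant, all $s_i\ge0$. So $A:=s\cdot\kappa^*=\frac1c\sum s_i>0$. Since $\Gamma$ meets every axis, in a point $b_i\cdot(\text{$i$-th unit vector})$ say, $s_ib_i\ge A>0$ and all $s_i>0$. The simplex $\{x\ge0,\ s\cdot x<A\}$ misses $\Gamma$, so by the inequality of arithmetic and geometric means (AM–GM)
$$e(\mathfrak a)\ge d!\cdot\frac{A^d}{d!\prod s_i}=\frac{(\sum s_i)^d}{c^d\prod s_i}\ge\Big(\frac dc\Big)^d.\qquad\square$$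

The factor $d^d/d!$ is recovered because the smallest region with convex complement around a box is a simplex whose slanted face touches the far corner of the box.

A general ring has no monomials. The plan is to build a substitute for the boundary of $\Gamma$, as the graph of a function $\varphi$ of $d-1$ variables. Three properties are needed:

- the volume under $\varphi$ bounds $e(\mathfrak a)/d!$ from below;
- $\varphi$ is convex;
- the region under $\varphi$ contains a box coming from the inclusion in $J^{[q]}$.

The first $d-1$ coordinates will be exponents of $d-1$ elements $y_1,\dots,y_{d-1}$ spanning part of $J$, so that $J^{[q]}$ still looks like a box. The last coordinate will be a length along the curve $y_1=\dots=y_{d-1}=0$.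

## 5. Theorem B, and Theorem A in characteristic $p$

**Theorem B.** Let $(R,\mathfrak m)$ be a $d$-dimensional Noetherian local ring of characteristic $p>0$, $d\ge1$, let $J=(f_1,\dots,f_d)$ be generated by a system of parameters, let $\mathfrak a$ be $\mathfrak m$-primary, and let $c>0$ be real. Suppose there is $z_0\in R$ outside every minimal prime such that $z_0\,\mathfrak a^{\lceil cq\rceil}\subseteq J^{[q]}$ for infinitely many $q=p^e$. Then
$$e(\mathfrak a)\ge\Big(\frac dc\Big)^de(J).$$

**Theorem A in characteristic $p$ from Theorem B.** As in Section 3, pass to $R[X]_{\mathfrak mR[X]}$ and choose a reduction $\mathfrak b=(u_1,\dots,u_d)$ of $\mathfrak a$, so that $e(\mathfrak b)=e(\mathfrak a)$. Then (3) is the hypothesis of Theorem B for $\mathfrak b$, with $c=N+d$ and $z_0=1$, and the conclusion is (1). $\blacksquare$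

**A tight closure version.** Recall that $x\in J^*$ if there is $z_0$ outside every minimal prime with $z_0x^q\in J^{[q]}$ for all $q\gg0$. Example: in $k[[x,y,z]]/(x^3+y^3+z^3)$ we have $z^2\notin(x,y)$, but $z^2\in(x,y)^*$ with $z_0=z^2$. Indeed, write $2q+2=3a+b$ with $0\le b\le2$. Then $z^2\cdot z^{2q}=z^b(-x^3-y^3)^a$ is a combination of terms $z^bx^{3i}y^{3j}$ with $i+j=a$. As $3a\ge2q$, we have $3i\ge q$ or $3j\ge q$. The ring is Cohen–Macaulay and $z,x$ is a system of parameters, so $z^2$ is a nonzerodivisor and lies outside every minimal prime.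

In characteristic $p$, Theorem A remains true if only $\mathfrak a^{N+1}\subseteq J^*$. Taking a product over finitely many generators, there is one $z_0$ outside all minimal primes with $z_0(\mathfrak a^{N+1})^{[q]}\subseteq J^{[q]}$ for $q\gg0$. The minimal primes of $R[X]_{\mathfrak mR[X]}$ are extended from $R$, so $z_0$ survives the extension. The first inclusion in (3) gives $z_0\mathfrak b^{(N+d)q}\subseteq z_0(\mathfrak b^{N+1})^{[q]}\subseteq J^{[q]}$ for $q\gg0$, and Theorem B applies.

Sections 6–10 prove Theorem B.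

## 6. Reduction to a domain finite over a power series ring

**Step 1 (complete domains).** The aim is to turn $e(J)$ into a rank. Pass to the completion. Multiplicities and the inclusion are preserved. Minimal primes of $\hat R$ contract to minimal primes of $R$ by flatness (going down), so $z_0$ stays outside them. By fact 2 applied to $I=\mathfrak a$ and $I=J$ it suffices to prove the inequality for every $R/P$ with $\dim R/P=d$. Such $P$ is minimal, so $z_0\notin P$, and the remaining hypotheses pass to $R/P$. So let $R$ be a complete local domain and $z_0\ne0$.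

Let $K\cong R/\mathfrak m$ be a coefficient field and $B=K[[Y_1,\dots,Y_d]]\to R$, $Y_i\mapsto f_i$. Since $R/J$ is finite-dimensional over $K$ and $R$ is complete, $R$ is finite over $B$; since $\dim R=d=\dim B$ and $B$ is a domain, the map is injective. Let $F=\operatorname{Frac}B$, $\mathfrak n=(Y_1,\dots,Y_d)$ and $r=\dim_F(R\otimes_BF)\ge1$. The residue fields of $B$ and $R$ agree, hence so do lengths, and
$$e(J)=e(\mathfrak n;R)=r\,e(\mathfrak n;B)=r.\tag{5}$$

**Step 2 (a free module close to $R$).** $R$ need not be free over $B$. Choose $r$ elements of $R$ forming an $F$-basis of $R\otimes_BF$; they span a free submodule $G\cong B^r$ of $R$. As $R$ is finite and torsion-free over $B$, a common denominator gives $0\ne z\in B$ with $zR\subseteq G$. In the ring of Section 1, $B=k[[x^4,y^4]]$, one can take $G=B\langle1,x^3y,xy^3,x^6y^2\rangle$ and $z=x^4$: the missing generator $x^2y^6$ satisfies $x^4\cdot x^2y^6=y^4\cdot x^6y^2\in G$. The element $z$ replaces the Cohen–Macaulay hypothesis, and it will cost only a bounded error.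

## 7. A generic one-dimensional slice

**Why $f_1,\dots,f_{d-1}$ will not do.** Suppose we cut by $f_1,\dots,f_{d-1}$ themselves. Let $R=k[[x,y]]$ and $J=(x^2,y^2)$, so $r=4$. The slice is $S=R/(x^2)=k[[y]][x]/(x^2)$. For $I=(x,y^m)$ we get $\ell(S/I)=m$, but $I^2=(xy^m,y^{2m})$ and $\ell(S/I^2)=3m$. So colength is not subadditive under products, even up to a bounded error, and convexity is lost. Passing to $S_{\mathrm{red}}=k[[y]]$ restores it, but the rank over $k[[y^2]]$ drops from $4$ to $2$. Moreover $z$ and $z_0$ might vanish on a special slice. Generic coordinates cure all of this.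

**Step 3 (generic coordinates).** The aim is to replace $Y_1,\dots,Y_d$ by generic linear combinations without changing $\mathfrak n$ or $J^{[q]}$. Let $t=(t_{ij})_{1\le i\le d-1,\,1\le j\le d}$ be indeterminates, $\mathbf B=B[t]_{\mathfrak nB[t]}$ and $\mathbf R=R\otimes_B\mathbf B$. Then $\mathbf B$ is regular local of dimension $d$ with residue field $K(t)$. The ring $\mathbf R$ is finite over $\mathbf B$, so all its maximal ideals contain $\mathfrak n\mathbf R$. The quotient $\mathbf R/\mathfrak n\mathbf R=(R/J)\otimes_KK(t)$ has the nilpotent ideal $(\mathfrak m/J)\otimes_K K(t)$ with residue ring $K(t)$. So $\mathbf R$ is local with maximal ideal $\mathfrak m\mathbf R$ and residue field $K(t)$, and it is flat over $R$. Hence $\ell(\mathbf R/I\mathbf R)=\ell(R/I)$ for $\mathfrak m$-primary $I$, and lengths over $\mathbf R$ and $\mathbf B$ agree. Put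
$$y_i=\sum_{j=1}^dt_{ij}Y_j\quad(i<d),\qquad y_d=Y_d.$$
The determinant $\det(t_{ij})_{i,j<d}$ is a unit of $\mathbf B$, so $(y_1,\dots,y_d)=\mathfrak n\mathbf B$ and $y_1,\dots,y_d$ is a regular system of parameters. In characteristic $p$, $y_i^q=\sum_jt_{ij}^qY_j^q$, and $\det(t_{ij}^q)_{i,j<d}=\det(t_{ij})_{i,j<d}^q$ is a unit. Hence
$$J^{[q]}\mathbf R=(y_1^q,\dots,y_d^q)\mathbf R.\tag{6}$$
So the Frobenius power is a box in the new coordinates as well. For $d=1$ there are no $t$'s: $\mathbf B=B$, $\mathbf R=R$, $y_1=Y_1$.

**Step 4 (the slice is generically a field of the right degree).** Let $\mathfrak p=(y_1,\dots,y_{d-1})\mathbf B$. Then $V=\mathbf B/\mathfrak p$ is a discrete valuation ring with uniformizer $y_d$. Let $S=\mathbf R/\mathfrak p\mathbf R$ and $L=S[1/Y_d]$. Once $Y_d$ is inverted, the equations $y_i=0$ can be solved for the last column: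
$$t_{id}=-Y_d^{-1}\sum_{j<d}t_{ij}Y_j\qquad(i<d).$$
Let $U$ be the image of $B[t]\setminus\mathfrak nB[t]$ in $B[1/Y_d][t_{ij}:j<d]$ under this substitution.

First, $\operatorname{Frac}V=V[1/Y_d]=U^{-1}\big(B[1/Y_d][t_{ij}:j<d]\big)$. It is nonzero, so $0\notin U$; as we localize a domain, $B\to\operatorname{Frac}V$ is injective, that is, $\mathfrak p\cap B=0$. So $F\subseteq\mathbf B_{\mathfrak p}$, and $\mathbf R_{\mathfrak p}=(R\otimes_BF)\otimes_F\mathbf B_{\mathfrak p}$ is free of rank $r$ over $\mathbf B_{\mathfrak p}$. Reducing modulo $\mathfrak p$, $\dim_{\operatorname{Frac}V}L=r$.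

Second, $L=U^{-1}\big(R[1/Y_d][t_{ij}:j<d]\big)$ is a localization of a domain at a set not containing $0$. So $L$ is a domain and $R\to L$ is injective. Being finite over $\operatorname{Frac}V$, $L$ is a field.

In the example $R=k[[x,y]]$, $J=(x^2,y^2)$, with $t=(t_{11},t_{12})$, the field $L$ is generated over $\operatorname{Frac}V$ by $x,y$ with $y^2=Y_2$ and $x^2=-(t_{12}/t_{11})Y_2$, and its degree is $4=r$. In characteristic $2$ it is purely inseparable. This is why fact 7 is needed for inseparable extensions.

**Step 5 (an additive length).** The aim is a substitute for colength that is additive on products. Let $S'$ be the image of $S$ in $L$ and $\bar S$ the integral closure of $V$ in $L$. Since $V$ is essentially of finite type over the complete ring $B$, fact 7 says that $\bar S$ is finite over $V$. It is torsion-free with fraction field $L$, hence free of rank $r$ over $V$, and it is a semilocal Dedekind domain, hence a principal ideal domain. As $S'$ is finite over $V$, $S'\subseteq\bar S$; as $S'[1/y_d]=L$, the number $\delta:=\ell_V(\bar S/S')$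 is finite. For a nonzero ideal $I\subseteq S'$ put $E(I)=\ell_V(\bar S/I\bar S)<\infty$. Then
$$E(II')=E(I)+E(I'),\qquad E(y_dS')=r,\qquad I\subseteq I'\Rightarrow E(I)\ge E(I'),\tag{7}$$
$$\ell(S'/I)\ge E(I)-\delta.\tag{8}$$
For the first statement, $I\bar S=\alpha\bar S$ and $I'\bar S=\beta\bar S$ are principal, and $\bar S/\beta\bar S\cong\alpha\bar S/\alpha\beta\bar S$. The second holds because $\bar S$ is free of rank $r$ over $V$, and the third is clear. For (8), $I\subseteq I\bar S$ gives $E(I)\le\ell(\bar S/I)=\delta+\ell(S'/I)$.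

## 8. Iterated colon ideals and the box estimate

**Step 6 (splitting colengths over the slice).** The aim is to write $\ell(R/\mathfrak a^n)$ as a sum of colengths in $S$, indexed by exponents of $y_1,\dots,y_{d-1}$. Let $\mathbf R_i=\mathbf R/(y_1,\dots,y_i)\mathbf R$, so $\mathbf R_0=\mathbf R$, $\mathbf R_{d-1}=S$. For an $\mathfrak m\mathbf R$-primary ideal $I\subseteq\mathbf R_0$ and $\nu\in\mathbb N^{d-1}$ define inductively
$$I_{\nu_1\dots\nu_i}\subseteq\mathbf R_i\quad\text{as the image of}\quad\big(I_{\nu_1\dots\nu_{i-1}}:_{\mathbf R_{i-1}}y_i^{\nu_i}\big),\qquad I_\nu:=I_{\nu_1\dots\nu_{d-1}}\subseteq S.$$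

Example, with the fixed coordinates $y_1=x$, $y_2=y$ of $k[[x,y]]$ and $\mathfrak a=(x^2,y^3)$: the ideal $\mathfrak a^n$ is generated by the $x^{2i}y^{3(n-i)}$, so for $\nu<2n$ the image of $(\mathfrak a^n:x^\nu)$ in $k[[y]]$ is generated by $y^{3(n-\lfloor\nu/2\rfloor)}$, and for $\nu\ge2n$ it is the unit ideal. Divided by $n$, with $\nu\approx n\kappa$, the exponent tends to $(3-\frac32\kappa)_+$, which is the Newton boundary of $\mathfrak a$. The area under it is $3=e(\mathfrak a)/2!$.

In general, let $I'\subseteq\mathbf R_{i-1}$ have finite colength, $M=\mathbf R_{i-1}/I'$, $y=y_i$. The map $\mathbf R_{i-1}\to y^mM/y^{m+1}M$, $w\mapsto y^mw$, is onto. Its kernel consists of the $w$ with $y^m(w-yx)\in I'$ for some $x$, so it is $(I':y^m)+y\mathbf R_{i-1}$. Thus $y^mM/y^{m+1}M\cong\mathbf R_i/\operatorname{im}(I':y^m)$. As $y^mM=0$ for $m\gg0$, $\ell(M)=\sum_m\ell(y^mM/y^{m+1}M)$. Applying this for $i=1,\dots,d-1$,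
$$\ell(\mathbf R/I)=\sum_{\nu\in\mathbb N^{d-1}}\ell(S/I_\nu).\tag{9}$$

Three properties follow by induction on $i$. If $y_i^{\nu_i}w$ and $y_i^{\nu_i'}w'$ lie in two ideals, then $y_i^{\nu_i+\nu'_i}ww'$ lies in their product, so $I_\nu I'_{\nu'}\subseteq(II')_{\nu+\nu'}$. Next, $I_\nu$ increases with $I$ and with each $\nu_i$. Finally $IS\subseteq I_\nu$, so $I_\nu$ contains a power of $y_d$, and $I_\nu S'\ne0$. Put
$$E(n,\nu)=E\big((\mathfrak a^n\mathbf R)_\nu S'\big).$$
With (7), (8), (9) and $\ell(S/I_\nu)\ge\ell(S'/I_\nu S')\ge0$ we obtain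
$$E(n+n',\nu+\nu')\le E(n,\nu)+E(n',\nu'),\qquad E(n,\nu)\ \text{nonincreasing in each }\nu_i,\tag{10}$$
$$\ell(R/\mathfrak a^n)\ \ge\ \sum_\nu\big(E(n,\nu)-\delta\big)_+.\tag{11}$$

**Step 7 (the box).** The aim is to see that the inclusion in $J^{[q]}$ forces $E(n,\nu)$ to be large on a whole box of $\nu$'s. Let $C=E(z_0zS')$. It is finite, since $R\to L$ is injective and so $z_0z\ne0$ in $L$.

**Claim.** If $z_0\mathfrak a^{\lceil cq\rceil}\subseteq J^{[q]}$, $n\ge cq$ and all $\nu_i<q$, then
$$E(n,\nu)\ge qr-C.\tag{12}$$

*Proof.* Let $w\in\mathbf R$ have image in $(\mathfrak a^n\mathbf R)_\nu$, and put $w_{d-1}=w$. Unwind the definition for $i=d-1,\dots,1$. The image of $w_i$ in $\mathbf R_i$ lies in $(\mathfrak a^n\mathbf R)_{\nu_1\dots\nu_i}$, so some element of $\mathbf R_{i-1}$ that agrees with $w_i$ modulo $y_i$ is multiplied by $y_i^{\nu_i}$ into $(\mathfrak a^n\mathbf R)_{\nu_1\dots\nu_{i-1}}$. So there is $x_i\in\mathbf R$ such that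
$$w_{i-1}:=y_i^{\nu_i}(w_i+y_ix_i)\quad\text{has image in }(\mathfrak a^n\mathbf R)_{\nu_1\dots\nu_{i-1}}.$$
At the end $w_0\in\mathfrak a^n\mathbf R\subseteq\mathfrak a^{\lceil cq\rceil}\mathbf R$, and by (6) $z_0w_0\in(y_1^q,\dots,y_d^q)\mathbf R$.

Let $\mathbf G=G\otimes_B\mathbf B\subseteq\mathbf R$. It is free over $\mathbf B$ and $z\mathbf R\subseteq\mathbf G$. So $zz_0w_0\in(y_1^q,\dots,y_d^q)\mathbf G$, and all $zz_0w_i$, $zz_0x_i$ lie in $\mathbf G$. We show by induction on $i$ that
$$zz_0w_i\in(y_1,\dots,y_i,\,y_{i+1}^q,\dots,y_d^q)\mathbf G.\tag{13}$$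
The case $i=0$ is done. Suppose (13) holds for $i-1$. Modulo $(y_1,\dots,y_{i-1},y_{i+1}^q,\dots,y_d^q)$ the element $y_i$ is a nonzerodivisor on the free module $\mathbf G$, since these elements and $y_i$ form a regular sequence in the regular local ring $\mathbf B$, in any order. As $\nu_i<q$, cancelling $y_i^{\nu_i}$ gives
$$(y_1,\dots,y_{i-1},y_i^q,\dots,y_d^q)\mathbf G:_{\mathbf G}y_i^{\nu_i}=(y_1,\dots,y_{i-1},y_i^{q-\nu_i},y_{i+1}^q,\dots,y_d^q)\mathbf G.$$
By (13) for $i-1$ the left side contains $zz_0(w_i+y_ix_i)$. As $q-\nu_i\ge1$, the right side lies in $(y_1,\dots,y_i,y_{i+1}^q,\dots,y_d^q)\mathbf G$. Since $zz_0y_ix_i\in y_i\mathbf G$, (13) holds for $i$.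

For $i=d-1$ we get $zz_0w\in(y_1,\dots,y_{d-1},y_d^q)\mathbf R$. So $zz_0(\mathfrak a^n\mathbf R)_\nu S'\subseteq y_d^qS'$, and (7) gives $C+E(n,\nu)\ge qr$. $\square$

The correction terms $y_ix_i$ are the reason for working in $\mathbf G$: multiplication by $z$ brings each of them into the free module, where the colon can be computed. The factor $z$ is paid for once, not once per coordinate.

## 9. The limit function $\varphi$ and its supporting hyperplane

**Step 8 (definition and convexity of $\varphi$).** The aim is the substitute for the Newton boundary. For $\kappa\in\mathbb Q^{d-1}_{\ge0}$ put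
$$\varphi(\kappa)=\inf\Big\{\frac{E(n,n\kappa)}n:\ n\ge1,\ n\kappa\in\mathbb N^{d-1}\Big\}.$$
Let $D$ be any common denominator of $\kappa$. By (10), $m\mapsto E(mD,mD\kappa)$ is subadditive, so by Fekete's lemma $E(n,n\kappa)/n$ converges along multiples $n$ of $D$ to its infimum over them. For any admissible $n$, (10) gives $E(nD,nD\kappa)/(nD)\le E(n,n\kappa)/n$, so this infimum is $\varphi(\kappa)$.

If $\kappa=\lambda\kappa'+(1-\lambda)\kappa''$ with $\lambda\in\mathbb Q\cap(0,1)$, then for all $n$ divisible by a suitable $n_0$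
$$E(n,n\kappa)\le E(\lambda n,\lambda n\kappa')+E\big((1-\lambda)n,(1-\lambda)n\kappa''\big).$$
Divide by $n$ and let $n\to\infty$: $\varphi(\kappa)\le\lambda\varphi(\kappa')+(1-\lambda)\varphi(\kappa'')$. So $\varphi$ is convex for rational combinations. By (10) it is nonincreasing in each variable, and $0\le\varphi\le H:=E(1,0)$.

**Step 9 (the box under $\varphi$).** We show
$$\varphi(\kappa)\ge\frac rc\quad\text{if all }\kappa_i<\frac1c.\tag{14}$$
Let $D$ be a common denominator of $\kappa$. For $q$ in the infinite set of Theorem B let $n$ be the least multiple of $D$ with $n\ge cq$. Then $n\kappa_i\le(cq+D)\kappa_i<q$ for $q\gg0$, so the Claim gives $E(n,n\kappa)/n\ge(qr-C)/(cq+D)$. The right side tends to $r/c$, and the left side to $\varphi(\kappa)$.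

If $d=1$ there is no $\kappa$, $\varphi$ is a number $\ge r/c$, and (11) gives $\ell(R/\mathfrak a^n)\ge n\varphi-\delta$. So $e(\mathfrak a)\ge r/c$, which is Theorem B. From now on $d\ge2$.

**Step 10 (real points).** A supporting hyperplane needs a convex function on an open set of $\mathbb R^{d-1}$, so we extend $\varphi$. Let $\varepsilon>0$ be rational, $\kappa\ne\kappa'$ rational points with all coordinates $\ge\varepsilon$, $h=\max_i|\kappa'_i-\kappa_i|$, $s=\varepsilon/(2h)$ and $\kappa''=\kappa'+s(\kappa'-\kappa)$. Then $\kappa''$ is rational with coordinates $\ge\varepsilon-sh=\varepsilon/2$, and $\kappa'=\frac1{1+s}\kappa''+\frac s{1+s}\kappa$. By convexity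
$$\varphi(\kappa')-\varphi(\kappa)\le\frac1{1+s}\big(\varphi(\kappa'')-\varphi(\kappa)\big)\le\frac Hs=\frac{2H}\varepsilon\,h.$$
By symmetry $\varphi$ is Lipschitz on these points. As $\varepsilon$ is arbitrary, $\varphi|_{\mathbb Q_{>0}^{d-1}}$ extends uniquely to a continuous $\Phi$ on $\mathbb R^{d-1}_{>0}$. By density and continuity $\Phi$ is convex and nonincreasing in each variable.

**Step 11 (the hyperplane at the corner of the box).** By (14) and continuity, $\Phi(\kappa^*)\ge r/c$ at $\kappa^*=(1/c,\dots,1/c)$. A convex function on an open convex set has a supporting hyperplane at each point, so there are real $s_1,\dots,s_{d-1}$ with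
$$\Phi(\kappa)\ \ge\ \Phi(\kappa^*)-\sum_is_i\Big(\kappa_i-\frac1c\Big)\ \ge\ A-\sum_is_i\kappa_i,\qquad A:=\frac{r+\sum s_i}c.\tag{15}$$
Taking $\kappa=\kappa^*+(\text{$i$-th unit vector})$ in the first inequality gives $s_i\ge\Phi(\kappa^*)-\Phi(\kappa)\ge0$. In particular $A\ge r/c>0$.

## 10. The volume of the simplex

**Step 12 (end of the proof of Theorem B).** We now count as in Section 4. By definition $E(n,\nu)\ge n\varphi(\nu/n)$, and $E\ge0$. Fix $T>0$ and keep in (11) only the $\nu$ with $1\le\nu_i\le Tn$. There $\nu/n$ has positive coordinates, so (15) applies, and there are at most $(Tn)^{d-1}$ such $\nu$: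
$$\ell(R/\mathfrak a^n)\ \ge\sum_{1\le\nu_i\le Tn}n\Big(A-\sum_is_i\frac{\nu_i}n\Big)_+-\ \delta\,(Tn)^{d-1}.$$
Divide by $n^d$. The error $\delta(Tn)^{d-1}/n^d$ tends to $0$, so the bounded defect of $S'$ does no harm. The sum is a Riemann sum. Hence for every $T$
$$\frac{e(\mathfrak a)}{d!}\ \ge\ \int_{[0,T]^{d-1}}\Big(A-\sum_is_i\kappa_i\Big)_+\,d\kappa.$$
If some $s_i=0$, the integrand does not depend on $\kappa_i$ and the right side tends to $\infty$ with $T$, because $A>0$. This is impossible, so all $s_i>0$. Letting $T\to\infty$, the integral becomes the volume of a $d$-simplex with intercepts $A/s_1,\dots,A/s_{d-1},A$, namely $A^d/(d!\prod s_i)$. By AM–GM for the $d$ numbers $r,s_1,\dots,s_{d-1}$ and by (5),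
$$e(\mathfrak a)\ \ge\ \frac{A^d}{\prod s_i}=\frac{(r+\sum s_i)^d}{c^d\prod s_i}\ \ge\ \frac{d^d\,r}{c^d}=\Big(\frac dc\Big)^de(J).\qquad\blacksquare$$

## 11. Characteristic $0$: approximation and reduction modulo $p$

The way to characteristic $0$ is by reduction to characteristic $p$. Two things stand in the way. After completion, the structure of $R$ is given by power series with infinitely many coefficients, which need not lie in a finitely generated ring: the coefficients of $\sum Y^n/n!$ involve every prime in their denominators. And $e(\mathfrak a)$ is a limit, so it depends on infinitely many colengths. The first obstacle is met by Artin approximation. For the second we argue by contradiction, so that one colength is enough. The other multiplicity, $e(J)$, is a rank, and ranks can be controlled by minors.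

**Step 1 (one colength).** As in Section 6, Step 1, we may assume that $R$ is a complete local domain with coefficient field $K\supseteq\mathbb Q$, finite over $B=K[[Y]]=K[[Y_1,\dots,Y_d]]$ via $Y_i\mapsto f_i$, and $r=\operatorname{rank}_BR=e(J)$. Since $K$ is infinite, replace $\mathfrak a$ by a reduction, so $\mathfrak a=(u_1,\dots,u_d)$. Put $\theta=\left(\frac d{d+N}\right)^dr$ and suppose $e(\mathfrak a)<\theta$. By Lech's lemma there is $n$ with
$$\lambda:=\ell\big(R/(u_1^n,\dots,u_d^n)\big)<\theta n^d.\tag{16}$$

**Step 2 (encoding $R$ by polynomial equations).** The aim is a finite polynomial system whose solutions are algebras like $R$. Since $R/\mathfrak m=K$, Nakayama's lemma gives $B$-module generators $E_1=1,E_2,\dots,E_s$ of $R$ with $E_i\in\mathfrak m$ for $i\ge2$. Choose a presentation $B^l\xrightarrow{\Psi}B^s\to R\to0$, $\varepsilon_i\mapsto E_i$, with columns $\Psi_j$. Choose $c^h_{ij}=c^h_{ji}\in B$ with $E_iE_j=\sum_hc^h_{ij}E_h$ and $c^h_{1j}=\delta_{jh}$. Let $*$ be the resulting bilinear product on $B^s$, and let $\hat u_i\in B^s$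 lift $u_i$. Then:

1. $\varepsilon_i*\Psi_j\in\operatorname{im}\Psi$ for all $i,j$;
2. $(\varepsilon_i*\varepsilon_j)*\varepsilon_h-\varepsilon_i*(\varepsilon_j*\varepsilon_h)\in\operatorname{im}\Psi$;
3. for $|\beta|=N+1$ there are $\hat h_{\beta,i}\in B^s$ with $\hat u^{*\beta}-\sum_iY_i\hat h_{\beta,i}\in\operatorname{im}\Psi$ (with fixed bracketings), because $u^\beta\in J=(Y)R$;
4. all minors of $\Psi$ of size $s-r+1$ vanish, because $\operatorname{rank}\Psi=s-r$.

Write each membership in $\operatorname{im}\Psi$ with explicit coefficients. Then 1–4 form a finite system of polynomial equations over $\mathbb Z[Y]$, whose unknowns are the entries of $\Psi$, $c$, $\hat u$, $\hat h$ and these coefficients, and it has a solution in $B$. Conversely, take a solution in any $\mathbb Z[Y]$-algebra $B'$, with matrix $\Psi'$. By 1 and commutativity the product descends to $B'^s/\operatorname{im}\Psi'$; by 2 it is associative there; it is commutative, and $\varepsilon_1$ is a unit element. So $B'^s/\operatorname{im}\Psi'$ is a commutative $B'$-algebra, in which,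 by 3, the classes $u_i'$ satisfy $(u')^\beta\in(Y)$ for $|\beta|=N+1$.

As $\operatorname{rank}\Psi=s-r$, some minor $\Delta(\Psi)$ of size $s-r$ is nonzero (an empty minor is $1$). Fix $T$ with $E_i^T\in(Y)R$ for $i\ge2$, and $M$ with
$$M>\operatorname{ord}\Delta(\Psi),\qquad(Y)^{M-1}R\subseteq(u_1^n,\dots,u_d^n)R.\tag{17}$$

**Step 3 (approximation by algebraic power series).** Let $B^h\subseteq K[[Y]]$ be the henselization of $K[Y]_{(Y)}$. In one variable it contains $\sqrt{1+Y}$, the root of $Z^2-(1+Y)$ with constant term $1$. By Artin's approximation theorem (*Algebraic approximation of structures over complete local rings*, Thm 1.10) our system has a solution in $B^h$ congruent to the given one modulo $(Y)^M$. Denote its data by primes. Then $\Delta(\Psi')\equiv\Delta(\Psi)$ mod $(Y)^M$, and $\Delta(\Psi')\ne0$ by (17).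

**Step 4 (descent to a finitely generated ring).** The aim is to put all coefficients of the new solution into one finitely generated $\mathbb Z$-algebra. The ring $B^h$ is the filtered colimit of the étale neighbourhoods of the origin in $\operatorname{Spec}K[Y]$ with residue field $K$, and each is standard étale near its marked point. So the finitely many entries of the solution lie in the image of one algebra $(K[Y][Z]/(P))_g$, where $P,g\in K[Y,Z]$, with a marked point $(0,\tau)$, $\tau\in K$, such that $P(0,\tau)=0$ and $P_Z(0,\tau)\ne0\ne g(0,\tau)$. In $K[[Y]]$ the class of $Z$ becomes the unique root $\zeta$ of $P(Y,Z)$ with $\zeta\equiv\tau$ mod $(Y)$, and each entry has the form $a(Y,\zeta)/g(Y,\zeta)^m$ with $a\in K[Y,Z]$.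

Let $\Lambda\subseteq K$ be a finitely generated $\mathbb Z$-algebra containing $\tau$, the coefficients of $P$, $g$ and the finitely many $a$'s, and the inverses of $P_Z(0,\tau)$ and $g(0,\tau)$. The ring $\Lambda[[Y]]$ is $(Y)$-adically complete, $P(Y,\tau)\in(Y)$, and $P_Z(Y,\tau)$ has a unit as constant term, so it is a unit. Hensel's lemma gives a root of $P$ in $\Lambda[[Y]]$ congruent to $\tau$; by uniqueness in $K[[Y]]$ it is $\zeta$. Also $g(Y,\zeta)$ has unit constant term $g(0,\tau)$, so it is a unit. Hence all entries lie in $\Lambda[[Y]]$, and the equations hold there. (For $\sqrt{1+Y}$: $P=Z^2-1-Y$, $\tau=1$, $P_Z(0,1)=2$, and indeed $\sqrt{1+Y}\in\mathbb Z[\frac12][[Y]]$.) All this remains true after inverting a nonzero element of $\Lambda$.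

**Step 5 (spreading out).** The aim is that finitely many finite-module statements over $K$ hold over $\Lambda$. Put
$$R_\Lambda=\Lambda[[Y]]^s/\operatorname{im}\Psi',\qquad Q=R_\Lambda/\big((u_1'^n,\dots,u_d'^n)+(Y)^M\big),\qquad W=R_\Lambda/(Y)R_\Lambda.$$
$Q$ and $W$ are quotients of finite free $\Lambda$-modules, $(\Lambda[Y]/(Y)^M)^s$ and $\Lambda^s$, by submodules given by the data modulo $(Y)^M$ and $(Y)$. So they are finite over $\Lambda$, and their formation commutes with base change in $\Lambda$. Since the data with and without primes agree modulo $(Y)^M$,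
$$\big(R_\Lambda/(Y)^MR_\Lambda\big)\otimes_\Lambda K\cong R/(Y)^MR\quad\text{as algebras},\quad u'_i\leftrightarrow u_i.$$
By (17), $(Y)^MR\subseteq(u_1^n,\dots,u_d^n)$. So $Q\otimes_\Lambda K=R/(u_1^n,\dots,u_d^n)$, of dimension $\lambda$ over $K$, and $(Y)^{M-1}(Q\otimes_\Lambda K)=0$. Also $E_i^T=0$ in $W\otimes_\Lambda K=R/(Y)R$ for $i\ge2$. Since $\operatorname{Frac}\Lambda\subseteq K$, after inverting one nonzero element of $\Lambda$ we may assume the following.

- $Q$ is $\Lambda$-free, of rank $\lambda$. Then $Q\subseteq Q\otimes_\Lambda K$, and so $(Y)^{M-1}Q=0$.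
- $E_i^T=0$ in $W$ for $i\ge2$, because these elements vanish in $W\otimes_\Lambda\operatorname{Frac}\Lambda$ and so are killed by a nonzero element of $\Lambda$.
- Some coefficient of the nonzero power series $\Delta(\Psi')$ is a unit of $\Lambda$.

**Step 6 (the ring in characteristic $p$).** Let $\mathfrak N\subset\Lambda$ be a maximal ideal. Then $\mathbb F=\Lambda/\mathfrak N$ is a finite field, of characteristic $p$ say. Reducing the solution modulo $\mathfrak N$ we get a solution in $\mathbb F[[Y]]$, with data denoted by double primes. By Step 2 it defines a commutative algebra $R''=\mathbb F[[Y]]^s/\operatorname{im}\Psi''$, finite over $\mathbb F[[Y]]$. By 4 the rank of $\Psi''$ is at most $s-r$, and $\Delta(\Psi'')\ne0$, so it is exactly $s-r$. Thus $R''$ has rank exactly $r\ge1$ over $\mathbb F[[Y]]$. An element $b$ with $b\cdot1=0$ in $R''$ kills $R''$, so $b=0$; hence $\mathbb F[[Y]]\to R''$ is injective and $\dim R''=d$. The ring $R''/(Y)R''=W\otimes_\Lambda\mathbb F$ is nonzero by Nakayama. It is spanned over $\mathbb F$ by $1$ and the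 nilpotent elements $E_2,\dots,E_s$, so it is local with residue field $\mathbb F$. As $R''$ is finite over $\mathbb F[[Y]]$, it is a complete local ring of dimension $d$ with residue field $\mathbb F$. The ideal $J''=(Y)R''$ is a parameter ideal, and $e(J'')=r$ by the rank formula, as in (5).

**Step 7 (the contradiction).** Since $(Y)^{M-1}(Q\otimes_\Lambda\mathbb F)=0$,
$$(Y)^{M-1}R''\subseteq(u_1''^n,\dots,u_d''^n)+(Y)^MR''.$$
Nakayama's lemma, applied to $\big((Y)^{M-1}R''+(u_1''^n,\dots,u_d''^n)\big)/(u_1''^n,\dots,u_d''^n)$, gives $(Y)^{M-1}R''\subseteq(u_1''^n,\dots,u_d''^n)$. So $R''/(u_1''^n,\dots,u_d''^n)=Q\otimes_\Lambda\mathbb F$ has length $\lambda$. As the $u_i$ are in $\mathfrak m$, $\lambda\ge1$. Hence no $u_i''$ is a unit, and $u_1'',\dots,u_d''$ is a system of parameters of $R''$. Put $\mathfrak a''=(u_1'',\dots,u_d'')$. By 3, $\mathfrak a''^{N+1}\subseteq J''$.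

A monomial of degree $nd$ in $d$ elements has some exponent $\ge n$, so $(\mathfrak a''^n)^d=(u_1''^n,\dots,u_d''^n)(\mathfrak a''^n)^{d-1}$. Thus $(u_1''^n,\dots,u_d''^n)$ is a reduction of $\mathfrak a''^n$. By facts 1, 3, 4 and (16),
$$e(\mathfrak a'')=\frac{e(\mathfrak a''^n)}{n^d}=\frac{e\big((u_1''^n,\dots,u_d''^n)\big)}{n^d}\le\frac\lambda{n^d}<\theta=\Big(\frac d{d+N}\Big)^de(J'').$$
This contradicts Theorem A in characteristic $p$ for $R''$, $\mathfrak a''$, $J''$, $N$. Hence $e(\mathfrak a)\ge\theta$, and Theorem A is proved in all cases. $\blacksquare$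

## 12. Dimension two: the factor $\lfloor(N+2)^2/4\rfloor$

For $d=2$ Theorem A says $e(J)\le\frac{(N+2)^2}4e(\mathfrak a)$. The examples in Section 1 give equality for even $N$. For odd $N$ there is room for an improvement, and there is a separate, short argument which does not need a field. It is not used in the proof of Theorem A.

**Theorem C.** Let $R$ be any $2$-dimensional Noetherian local ring (mixed characteristic allowed), $J$ a parameter ideal, $\mathfrak a$ an $\mathfrak m$-primary ideal, $\mathfrak a^{N+1}\subseteq J$. Then $e(J)\le\lfloor(N+2)^2/4\rfloor\,e(\mathfrak a)$, and this is best possible for every $N\ge0$.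

**Step 1 (a Cohen–Macaulay module of rank one).** Pass to $R[X]_{\mathfrak mR[X]}$, complete, use the associativity formula and take a minimal reduction: we may assume that $R$ is a complete local domain and $\mathfrak a=(u_1,u_2)$. Let $S$ be the normalization of $R$. It is a finite $R$-module of rank $1$, and of depth $2$, because a normal ring of dimension $2$ is Cohen–Macaulay. So $e(I;S)=e(I;R)$ for $\mathfrak m$-primary $I$, systems of parameters of $R$ are $S$-regular, and with $M=S/JS$,
$$e:=e(\mathfrak a)=\ell(S/\mathfrak aS),\qquad e(J)=\ell(M).$$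

**Step 2 (counting from both ends).** Let $0\le i\le N+1$. As $\mathfrak a^{N+1}M=0$, $\mathfrak a^iM\subseteq0:_M\mathfrak a^{N+1-i}$. Hence
$$e(J)\le\ell(M/\mathfrak a^iM)+\ell(0:_M\mathfrak a^{N+1-i}).\tag{18}$$

**Step 3 (the top).** As $u_1,u_2$ is $S$-regular, $\mathfrak a^jS/\mathfrak a^{j+1}S\cong(S/\mathfrak aS)^{j+1}$, so $\ell(M/\mathfrak a^iM)\le\ell(S/\mathfrak a^iS)=\binom{i+1}2e$.

**Step 4 (the bottom).** Let $H=H^2_{\mathfrak m}(S)=\varinjlim S/(u_1^n,u_2^n)S$, with transition maps multiplication by $u_1u_2$. These maps are injective since $u_1,u_2$ is $S$-regular. Computing $H$ with the generators of $J$ instead shows $M=S/JS\hookrightarrow H$.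

We first show
$$\big((u_1^n,u_2^n)S:(u_1,u_2)\big)=(u_1^n,u_2^n,(u_1u_2)^{n-1})S.$$
The inclusion $\supseteq$ is clear. If $w$ is in the left side, then $u_1w\in(u_1^n,u_2^n)S$ gives $w=u_1^{n-1}a+u_2^nb$. From $u_2w\in(u_1^n,u_2^n)S$ we get $u_2u_1^{n-1}a\in(u_1^n,u_2^n)S$, hence $u_1^{n-1}a\in(u_1^n,u_2^{n-1})S$, hence $a\in(u_1,u_2^{n-1})S$. So $w$ is in the right side.

By regularity again, multiplication by $(u_1u_2)^{n-1}$ embeds $S/\mathfrak aS$ into $S/(u_1^n,u_2^n)S$, with image the elements killed by $\mathfrak a$, and this is compatible with the transition maps. So $0:_H\mathfrak a\cong S/\mathfrak aS$ has length $e$. If $h\in0:_H\mathfrak a^{j+1}$, then $\mu h\in0:_H\mathfrak a$ for each of the $j+1$ monomials $\mu$ of degree $j$ in $u_1,u_2$, and $h\mapsto(\mu h)_\mu$ has kernel $0:_H\mathfrak a^j$. So $(0:_H\mathfrak a^{j+1})/(0:_H\mathfrak a^j)$ has length at most $(j+1)e$, and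
$$\ell(0:_M\mathfrak a^j)\le\ell(0:_H\mathfrak a^j)\le\binom{j+1}2e.$$

**Step 5 (choosing $i$).** From (18), $e(J)\le\Big(\binom{i+1}2+\binom{N+2-i}2\Big)e$. For $N=2m$ and for $N=2m-1$ take $i=m$. The bound is $(m+1)^2e$, respectively $m(m+1)e$, which is $\lfloor(N+2)^2/4\rfloor e$ in both cases.

**Step 6 (best possible).** Let $R=k[[x,y]]$, $\mathfrak a=\mathfrak m$, $s=\lfloor(N+2)/2\rfloor$, $t=N+2-s$ and $J=(x^s,y^t)$. A monomial of degree $N+1=s+t-1$ has $x$-exponent $\ge s$ or $y$-exponent $\ge t$, so $\mathfrak m^{N+1}\subseteq J$. Here $e(\mathfrak m)=1$ and $e(J)=st=\lfloor(N+2)^2/4\rfloor$. $\blacksquare$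

**Why this count does not replace Sections 6–10.** In dimension $d\ge3$ the normalization need not have depth $d$. Even when $R$ itself is Cohen–Macaulay, the same count gives the factor $\binom{i+d-1}d+\binom{N-i+d}d$. For $d=3$ and large $N$ the best choice is $i\approx N/2$, and this factor grows like $2\cdot\frac{(N/2)^3}{6}=\frac{N^3}{24}$, while the factor $(1+N/3)^3$ in Theorem A grows like $\frac{N^3}{27}$.
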